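\title{Zeros of repeated derivatives of random polynomials: a min--max formula for the limit}

\begin{abstract}
Let $P_n$ be the monic polynomial whose $n$ roots are independent random points with a common compactly supported law $\mu$ on $\mathbb C$, and let $k/n\to t\in[0,1)$. We prove that the empirical distribution of the roots of the $k$-th derivative $P_n^{(k)}$ converges in probability to a deterministic probability measure $\mu_t$. The limit is explicit: $(1-t)\mu_t=\frac1{2\pi}\Delta\Phi_t$, where $\Phi_t(z)$ is the min--max value of $w\mapsto\int\log|w-x|\,d\mu(x)-t\log|w-z|$ over continua that surround $z$. Cauchy's formula shows that $\Phi_t$ is an upper bound for arbitrary polynomials. The matching lower bound is proved for deterministic polynomials with most roots on a polar set and is carried over to $P_n$ by replacing the random roots one at a time. We also show that $\mu_t$ depends continuously on $(\mu,t)$, that it has the largest potential among all possible limits, and that the convergence is almost sure under a logarithmic moment condition.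
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

For a polynomial $Q\in\mathbb C[z]$ of degree at least $1$, the \emph{empirical distribution of roots} is the probability measure
\[
\mu[Q]=\frac1{\deg Q}\sum_{z:\,Q(z)=0}m_Q(z)\,\delta_z ,
\]
where $m_Q(z)$ is the multiplicity of the root $z$ and $\delta_z$ is the unit point mass at $z$. We regard $\mu[Q]$ as a point of the space of probability measures on $\mathbb C$ with the L\'evy--Prokhorov metric, which metrizes weak convergence: the distance between $\lambda$ and $\lambda'$ is the infimum of those $\epsilon>0$ for which $\lambda(A)\le\lambda'(A^\epsilon)+\epsilon$ and $\lambda'(A)\le\lambda(A^\epsilon)+\epsilon$ for all Borel sets $A$, with $A^\epsilon$ the $\epsilon$-neighborhood of $A$.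

Let $\mu$ be a probability measure on $\mathbb C$, let $\xi_1,\xi_2,\dots$ be independent random variables with law $\mu$, and put
\[
P_n(z)=(z-\xi_1)\cdots(z-\xi_n).
\]
By the law of large numbers, $\mu[P_n]\to\mu$ almost surely. It is known that $\mu[P_n^{(k)}]\to\mu$ in probability for every fixed $k$, and that a single differentiation moves the zeros by an amount of order $1/n$. One therefore expects the root distribution to change visibly only after a number of differentiations proportional to $n$. The following conjecture is stated in \cite{Kabluchko}.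

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\mu$ be compactly supported, let $0\le t<1$, and let $k=k(n)\le n-1$ satisfy $k/n\to t$. Then $\mu[P_n^{(k)}]$ converges, in probability or even almost surely, to a deterministic probability measure $\mu_t$.}
\medskip

We prove convergence in probability in full generality and identify $\mu_t$. Almost sure convergence is proved under an additional condition on $\mu$; for completely general $\mu$ it is not settled here.

\subsection{A candidate for the limit}

Throughout, $D=\{|w|\le R\}$ with $R\ge1$ is a disc containing the support of $\mu$, a \emph{measure on $D$} is a finite positive measure supported in $D$, and $dA$ is area measure. The \emph{logarithmic potential} of a finite positive measure $\lambda$ with compact support is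
\[
U^\lambda(w)=\int\log|w-x|\,d\lambda(x)\in[-\infty,\infty).
\]
It determines $\lambda$ through $\Delta U^\lambda=2\pi\lambda$, and for a monic polynomial $p$ of degree $n$ we have $\frac1n\log|p|=U^{\mu[p]}$. So the root distribution of a derivative can be read off from its size. For $p$ monic of degree $n$ with zeros in $D$ and $0\le k\le n-1$ put
\[
F_{p,k}(z)=\frac1n\log\Big|\frac{p^{(k)}(z)}{k!}\Big| ;
\]
we write $F_p$ when $k=k(n)$ is the given sequence. The polynomial $p^{(k)}/k!$ has degree $n-k$ and leading coefficient $\binom nk$, so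
\begin{equation}\label{eq:Fpot}
F_{p,k}=\frac1n\log\binom nk+\frac{n-k}n\,U^{\sigma},\qquad \sigma=\mu[p^{(k)}],
\end{equation}
and $\sigma$ is a measure on $D$ by the Gauss--Lucas theorem (the zeros of $p'$ lie in the convex hull of those of $p$). By Stirling's formula, $\frac1n\log\binom nk\to\mathcal H(t)$ when $k/n\to t$, where $\mathcal H(t)=-t\log t-(1-t)\log(1-t)$ and $\mathcal H(0)=0$.

The size of $p^{(k)}(z)$ is governed by Cauchy's formula
\begin{equation}\label{eq:cauchy}
\frac{p^{(k)}(z)}{k!}=\frac1{2\pi i}\int_\Gamma\frac{p(w)}{(w-z)^{k+1}}\,dw ,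
\end{equation}
valid for any contour $\Gamma$ winding once around $z$. If $\mu[p]$ is close to $\mu$ and $k\approx tn$, the integrand has size roughly $\exp\big(n(U^\mu(w)-t\log|w-z|)\big)$. Every contour gives an upper bound, and the best of these bounds is a min--max value. If no cancellation of exponential order takes place in the integral, it should be the true size. This leads to the following definitions.

A \emph{continuum} is a nonempty compact connected set. A \emph{separator} for $z\in\mathbb C$ is a continuum $\gamma\subset\mathbb C\setminus\{z\}$ such that $z$ lies in a bounded component of $\mathbb C\setminus\gamma$; the family of separators is $\Sigma_z$. A separator meets every ray that starts at $z$, since otherwise the ray would join $z$ to $\infty$ outside $\gamma$. For a finite positive measure $\lambda$ with compact support and $0<\tau<1$ put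
\[
V^{\lambda,\tau}_z(w)=U^\lambda(w)-\tau\log|w-z|,\qquad
\Phi(\lambda,\tau;z)=\inf_{\gamma\in\Sigma_z}\ \sup_{\gamma}V^{\lambda,\tau}_z ,
\]
and
\[
\Phi_t(z)=\Phi(\mu,t;z)\quad(0<t<1),\qquad \Phi_0=U^\mu .
\]
Think of $V^{\mu,t}_z$ as a landscape that is high near $z$ and near $\infty$ and low near the mass of $\mu$. Then $\Phi_t(z)$ is the lowest level at which a moat can be dug around $z$. We allow continua rather than curves because components of sublevel sets $\{V\le c\}$ are continua; Lemma~\ref{lem:upper} shows that they still give upper bounds in \eqref{eq:cauchy}. The function $\Phi_t$ is Borel and locally integrable (Lemma~\ref{lem:usc}), so $\Delta\Phi_t$ is a distribution.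

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mu$ be a compactly supported probability measure on $\mathbb C$, let $0\le t<1$, and let $k=k(n)\le n-1$ satisfy $k/n\to t$. Then $\mu[P_n^{(k)}]\to\mu_t$ in probability, where $\mu_t$ is the deterministic probability measure given by
\[
(1-t)\mu_t=\frac1{2\pi}\Delta\Phi_t
\]
in the sense of distributions; in particular $\mu_0=\mu$. Moreover, for every continuous compactly supported $\varphi$,
\[
\int\varphi(z)\,\frac1n\log\Big|\frac{P_n^{(k)}(z)}{k!}\Big|\,dA(z)\to\int\varphi\,\Phi_t\,dA\qquad\text{in }L^1(\mathbb P).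
\]
\end{theorem}

\begin{theorem}\label{thm:more}
In the setting of Theorem~\ref{thm:main} the following hold.
\begin{itemize}
\item[(a)] $\Phi_t=\mathcal H(t)+(1-t)U^{\mu_t}$ almost everywhere. For $0<t<1$ the function $\Phi_t$ is finite and continuous off the finite set $\{a:\mu(\{a\})\ge t\}$.
\item[(b)] The map $(\mu,t)\mapsto\mu_t$ is weakly continuous on $\{\text{probability measures on }D\}\times[0,1)$.
\item[(c)] If $p_n$ are arbitrary polynomials of degree $n$ with zeros in $D$, $\mu[p_n]\to\mu$ and $k/n\to t$, then every weak limit point $\sigma$ of $\mu[p_n^{(k)}]$ satisfies $U^\sigma\le U^{\mu_t}$.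
\item[(d)] If, for some $p>2$, $\int|\log|x-y||^p\,d\mu(y)<\infty$ for $\mu$-almost every $x\in\{U^\mu>-\infty\}$, then $\mu[P_n^{(k)}]\to\mu_t$ almost surely.
\end{itemize}
\end{theorem}

The condition in (d) is vacuous if $\mu$ is carried by $\{U^\mu=-\infty\}$, in particular if $\mu$ is discrete, because $U^\mu=-\infty$ at every atom. It also holds if $\mu(\{y:|y-x|<s\})\le Cs^\alpha$ for some $\alpha>0$ and all $x,s$, since $\int(\log^-|x-y|)^p\,d\mu(y)=\int_0^\infty pu^{p-1}\mu(\{y:|y-x|<e^{-u}\})\,du$.

\subsection{Examples}

\begin{example}[atoms]\label{ex:atom}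
Let $0<t<1$. If $\mu(\{a\})=m>t$, then $V^{\mu,t}_a(w)\le(m-t)\log|w-a|+C$ near $a$, and small circles give $\Phi_t(a)=-\infty$. This matches the fact that a root of multiplicity about $mn$ survives $tn$ differentiations.

Now let $\mu=\delta_0$ and, by symmetry, $z=\rho>0$, so $V(w)=\log|w|-t\log|w-\rho|$. On the ray $w=x>\rho$ the derivative $\frac1x-\frac t{x-\rho}$ has the sign of $x-\rho/(1-t)$, so $V$ is minimal at $x_*=\rho/(1-t)$. Every separator meets the ray, so $\Phi_t(\rho)\ge V(x_*)$. On the circle $|w|=x_*$, a separator, $|w-\rho|\ge x_*-\rho$ and hence $V\le V(x_*)$. Thus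
\[
\Phi_t(\rho)=V(x_*)=\log\frac\rho{1-t}-t\log\frac{t\rho}{1-t}=\mathcal H(t)+(1-t)\log\rho ,
\]
which is the limit of $F_{p}(z)=\frac1n\log\binom nk+\frac{n-k}n\log|z|$ for $p=z^n$.
\end{example}

\begin{example}[the circle; randomness is needed]\label{ex:circle}
Let $\mu$ be uniform on the unit circle, so $U^\mu=\log^+|w|$, and let $0<t<1$ and $z=\rho\ge0$. On the ray $w=x>\rho$ the function $V=\log^+|w|-t\log|w-\rho|$ is decreasing for $x\le1$, and for $x\ge1$ it is the function of Example~\ref{ex:atom}. Its minimum on the ray is therefore at $x_*=\max(1,\rho/(1-t))$, and on the circle $|w|=x_*$ again $V\le V(x_*)$. Hence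
\[
\Phi_t(z)=-t\log(1-|z|)\quad(|z|\le1-t),\qquad \Phi_t(z)=\mathcal H(t)+(1-t)\log|z|\quad(|z|\ge1-t).
\]
This is a radial function for which $\rho\,\partial_\rho\Phi_t$ is continuous and vanishes at $\rho=0$, so $\frac1{2\pi}\Delta\Phi_t$ gives the disc $\{|z|\le\rho\}$ the mass $\rho\,\partial_\rho\Phi_t$. Thus $\mu_t$ is rotation invariant with $\mu_t(\{|z|\le\rho\})=\frac{t\rho}{(1-t)(1-\rho)}$ for $\rho\le1-t$.

The polynomials $p_n=z^n-1$ also satisfy $\mu[p_n]\to\mu$, but $\mu[p_n^{(k)}]=\delta_0$ for $1\le k\le n-1$, and $F_{p_n}(z)\to\mathcal H(t)+(1-t)\log|z|$. For $|z|<1-t$ this limit is strictly smaller than $\Phi_t(z)$: the difference vanishes at $\rho=1-t$ and has derivative $\frac t{1-\rho}-\frac{1-t}\rho<0$ for $\rho<1-t$. So exponential cancellation in \eqref{eq:cauchy} does occur, and the weak limit of $\mu[p_n]$ alone does not determine the limit of $\mu[p_n^{(k)}]$. Theorem~\ref{thm:more}(c) says that $\mu_t$ is the extremal possibility.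
\end{example}

\section{The idea of the lower bound}\label{sec:idea}

The upper bound $\limsup F_{p_n}\le\Phi_t$ is Cauchy's formula. The content of Theorem~\ref{thm:main} is the lower bound, and by Example~\ref{ex:circle} it must use more than $\mu[p_n]\to\mu$. The mechanism is visible for polynomials with few distinct roots.

\subsection{Taylor splitting}

We work at the point $z=0$. Let $p=\sum_ic_iw^i$ be monic of degree $n$, let $1\le k\le n-1$, and split
\[
p=A+B,\qquad A=\sum_{i<k}c_iw^i,\qquad B=\sum_{i\ge k}c_iw^i,\qquad f=\frac Ap=1-\frac Bp .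
\]
The rational function $f$ tends to $0$ at $\infty$. Near $0$ it is close to $1$ if $p^{(k)}$ is small. Indeed, fix $r\in(0,1)$ and let $M=\max_{|z|\le r}|p^{(k)}(z)/k!|>0$. Since $p^{(k)}(z)/k!=\sum_{b\ge0}\binom{k+b}kc_{k+b}z^b$, Cauchy's estimates give $|c_{k+b}|\le Mr^{-b}$, and summing geometric series,
\begin{equation}\label{eq:B}
|B(w)|\le2M|w|^k,\qquad|B'(w)|\le2nM|w|^{k-1}\qquad(|w|\le r/2).
\end{equation}
So $f$ must drop from about $1$ to about $0$ along any path from a neighborhood of $0$ to $\infty$, and an upper bound for $|f'|$ in terms of $M$ turns into a lower bound for $M$. We have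
\begin{equation}\label{eq:W}
f'=-\frac W{p^2},\qquad W=Ap'-A'p=pB'-p'B ,
\end{equation}
the second form following from $A=p-B$. The first form of $W$ shows $\deg W\le n+k-2$; the second shows that $W$ vanishes at $0$ to order at least $k-1$.

\subsection{One root}

Let $p=(w-a)^n$ with $a\ne0$. Then $Y=(w-a)W/p=nA-(w-a)A'$ is a polynomial of degree at most $k-1$ that vanishes at $0$ to order at least $k-1$, hence a monomial. From $W/p=B'-Bp'/p=kc_kw^{k-1}+\cdots$ we get $Y=-akc_kw^{k-1}$, and so
\[
f'(w)=\frac{akc_k\,w^{k-1}}{(w-a)^{n+1}} .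
\]
Integrate from $0$, where $f=1$, to $\infty$, where $f=0$, along the ray pointing away from $a$. The integrand has constant argument there, and the beta integral gives
\[
1=|a|\,k\,|c_k|\int_0^\infty\frac{x^{k-1}\,dx}{(x+|a|)^{n+1}}=|a|\,k\,|c_k|\cdot|a|^{k-n-1}\frac{(k-1)!\,(n-k)!}{n!}.
\]
This recovers $|c_k|=\binom nk|a|^{n-k}$. What matters is the shape of the argument. The integrand is essentially $|w|^k/|p(w)|=e^{-nV}$ with $V=V_0^{\mu[p],k/n}$, so $|c_k|$ is at least of the order $\exp(n\min V)$, the minimum being taken over a \emph{path from $0$ to $\infty$}, whereas Cauchy's formula bounds $|c_k|$ above by $\exp(n\max V)$ over a \emph{contour around $0$}. The two bounds meet by planar duality: if no component of $\{V\le c\}$ surrounds $0$, then $0$ can be joined to $\infty$ in $\{V>c\}$.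

\subsection{Finitely many roots}

Let $p=\prod_{i=1}^m(w-a_i)^{n_i}$ with fixed $a_i\ne0$, and $q=\prod_{i=1}^m(w-a_i)$. Now $Y=qW/p=q\,(Ap'/p-A')$ is a polynomial of degree at most $k+m-2$, so $Y=w^{k-1}S$ with $\deg S\le m-1$. On a circle $|w|=s\le r/2$ through none of the $a_i$, the form $Y=q\,(B'-Bp'/p)$ and \eqref{eq:B} give $|S|\le CnM$. As $S$ has bounded degree, Cauchy's estimates for its coefficients extend the bound $|S|\le CnM$ to any fixed disc, with a new constant $C$ independent of $n$. Therefore $|f'|=|Y|/|pq|\le CnM|w|^{k-1}/|pq|$, and integration along a path of subexponential length on which $|pq|\ge e^{nc}|w|^k$ yields $\liminf\frac1n\log M\ge c$. The coefficients of $S$ involve $c_k,\dots,c_{k+m-1}$; this is why the bound is for the maximum $M$ over a disc and not for $p^{(k)}(0)$, which may vanish.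

\subsection{From finitely many roots to $P_n$}

The derivative $P_n^{(k)}(z)$ is an affine function $a-b\xi_i$ of each root, so averaging $\log|P_n^{(k)}(z)|$ over $\xi_i$ gives $\log|b|+U^\mu(a/b)$. If $\nu$ is a finitely supported probability measure with $U^\nu\le U^\mu+\epsilon$ everywhere, we may replace the roots one by one by samples from $\nu$, and the expected value of $F$ increases by at most $\epsilon$ in total. This is the only place where independence enters the proof of Theorem~\ref{thm:main}, beyond the law of large numbers. Such a $\nu$ exists when $U^\mu$ is continuous. In general we split $\mu$ into a part with continuous potential, whose roots we replace, a part carried by a compact subset of $\{U^\mu=-\infty\}$, and a remainder of small mass (Section~\ref{sec:replace}). The deterministic lower bound is then needed when most roots lie on a compact set $K$ of capacity zero and a small proportion is arbitrary (Section~\ref{sec:lower}). The polynomial $q$ can no longer cancel the poles of $W/p$, but one of degree $\delta n$ can be made so small on $K$ that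 the poles contribute a negligible error. The path depends on $n$, and its length has to be controlled (Section~\ref{sec:path}). Finally, the level $c$ that is available for the approximating polynomials must be compared with $\Phi_t$, which requires the stability of $\Phi(\lambda,\tau;z)$ under weak convergence of $\lambda$ (Section~\ref{sec:stab}).

\section{Tools}\label{sec:tools}

\subsection{Potential theory}

The reference for (P1)--(P7) is \cite{Ransford}. The \emph{logarithmic capacity} of a compact set $E$ is $\operatorname{cap}E=\exp\sup_\omega\int U^\omega d\omega$, the supremum over probability measures $\omega$ on $E$; if it is positive, the supremum is attained by a unique $\omega$, the \emph{equilibrium measure}. A compact set is \emph{polar} if its capacity is $0$.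

\begin{itemize}
\item[(P1)] $U^\lambda$ is subharmonic on $\mathbb C$: upper semicontinuous, locally integrable, at most equal at each point to its mean over any disc centered there, and equal to the limit of these means as the radius tends to $0$. Its maximum over the closure of a bounded open set is attained on the boundary. It is harmonic off the support of $\lambda$, and $\Delta U^\lambda=2\pi\lambda$.
\item[(P2)] If measures $\lambda_m$ on $D$ converge weakly to $\lambda$ and $w_m\to w$, then $\limsup U^{\lambda_m}(w_m)\le U^\lambda(w)$. Consequently, if $E$ is compact and continuous functions $g_m$ converge to $g$ uniformly on $E$, then $\limsup\sup_E(U^{\lambda_m}+g_m)\le\sup_E(U^\lambda+g)$; to see this, apply the first statement to points $w_m$ at which the suprema are attained.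
\item[(P3)] For bounded Borel $\varphi$ with compact support, $x\mapsto\int\varphi(w)\log|w-x|\,dA(w)$ is continuous. Hence $\int\varphi U^{\lambda_m}dA\to\int\varphi U^\lambda dA$ when measures $\lambda_m$ on $D$ converge weakly to $\lambda$.
\item[(P4)] A continuum $E$ has capacity at least $\operatorname{diam}(E)/4$. The equilibrium measure $\omega$ of a nonpolar compact set $E$ satisfies $U^\omega\ge\log\operatorname{cap}E$ on $\mathbb C$. Capacity does not increase under $1$-Lipschitz maps, and a compact $E\subset\mathbb R$ of length $|E|$ has capacity at least $|E|/4$. Hence for compact polar $K$ the set $\{|w-z_0|:w\in K\}$ has length $0$, and, by polar coordinates, $K$ has area $0$. A finite union of compact polar sets is polar.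
\item[(P5)] If $K\ne\emptyset$ is compact and polar and $\epsilon>0$, there is a monic polynomial $q_0$ of degree at least $1$ with zeros in $K$ and $\max_K|q_0|^{1/\deg q_0}<\epsilon$ (a Fekete polynomial).
\item[(P6)] Continuity principle: if $\lambda$ has compact support $S$ and $U^\lambda|_S$ is finite and continuous on $S$, then $U^\lambda$ is continuous on $\mathbb C$.
\item[(P7)] The set $\{U^\mu=-\infty\}$ is Borel, and its compact subsets are polar.
\item[(P8)] Beurling's projection theorem \cite[Ch.~III]{GarnettMarshall}: if $E$ is a continuum in the closed disc $\bar B(a,\ell)$ that contains $a$ and meets $\partial B(a,\ell)$, then for $w\in B(a,\ell)\setminus E$ the harmonic measure of $\partial B(a,\ell)$ at $w$ in $B(a,\ell)\setminus E$ is at most $\frac4\pi\arctan\sqrt{|w-a|/\ell}\le\frac4\pi\sqrt{|w-a|/\ell}$. By the maximum principle, a subharmonic function $u$ on $\mathbb C$ with $u\le b$ on $E$ and $u\le b_0$ on $\partial B(a,\ell)$ then satisfies $u(w)\le b+\frac4\pi(b_0-b)^+\sqrt{|w-a|/\ell}$ on $B(a,\ell)$.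
\end{itemize}

\subsection{Plane topology}

\begin{itemize}
\item[(T1)] \cite[13.5]{Rudin} If $L$ is compact, $\Omega$ is open and $L\subset\Omega$, there is a cycle in $\Omega\setminus L$ with index $1$ on $L$ and index $0$ off $\Omega$.
\item[(T2)] \cite{Newman} If a compact set $E\subset\mathbb C$ separates two points of $\hat{\mathbb C}\setminus E$, then some component of $E$ separates them.
\item[(T3)] If a continuum $\gamma$ is not contained in a closed disc $\bar B$, then every component of $\gamma\cap\bar B$ meets $\partial B$. (Otherwise, since a component of a compact set is the intersection of the relatively clopen sets containing it, compactness of $\gamma\cap\partial B$ gives a relatively clopen subset of $\gamma\cap\bar B$ that contains the component and misses $\partial B$; it is a proper nonempty clopen subset of $\gamma$.)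
\end{itemize}

\subsection{Uniform bounds}

Since $1\le\binom nk\le2^n$, formula \eqref{eq:Fpot} and (P3) give, for all monic $p$ of degree $n$ with zeros in $D$, all $k\le n-1$ and all bounded Borel $\varphi$ with compact support,
\begin{equation}\label{eq:unif}
\Big|\int\varphi F_{p,k}\,dA\Big|\le C_\varphi,\qquad F_{p,k}(z)\le\log2+\log(1+|z|+R),
\end{equation}
with $C_\varphi$ independent of $p,n,k$. Moreover $\int\varphi F_{p,k}\,dA$ is a continuous function of the roots of $p$. These bounds, and the weak compactness of the set of probability measures on $D$, are where the compact support of $\mu$ is used most often.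

\section{The min--max value and its stability}\label{sec:stab}

\begin{lemma}\label{lem:usc}
\begin{itemize}
\item[(i)] If measures $\lambda_m$ on $D$ converge weakly to $\lambda$, $\tau_m\to\tau\in(0,1)$ and $z_m\to z$, then $\limsup\Phi(\lambda_m,\tau_m;z_m)\le\Phi(\lambda,\tau;z)$.
\item[(ii)] If $\lambda$ is a probability measure on $D$, $0<\tau<1$ and $\varrho(z)=4(1+|z|+R)$, then
\[
U^\lambda(z)-\tau\log\varrho(z)\le\Phi(\lambda,\tau;z)\le\log(1+|z|+R).
\]
\end{itemize}
In particular $\Phi_t$ is upper semicontinuous, locally bounded above and locally integrable.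
\end{lemma}

\begin{proof}
(i) Fix $\gamma\in\Sigma_z$. The component of $\mathbb C\setminus\gamma$ containing $z$ is open, so $\gamma\in\Sigma_{z_m}$ for large $m$. Apply (P2) on $\gamma$ with $g_m=-\tau_m\log|\cdot-z_m|$, and take the infimum over $\gamma$.

(ii) The upper bound comes from the circle $|w-z|=1$. For the lower bound let $\gamma\in\Sigma_z$, let $\Omega_z$ be the component of $\mathbb C\setminus\gamma$ containing $z$, and write $V=V_z^{\lambda,\tau}$, $\varrho=\varrho(z)$. By (P1) there is $w\in\partial\Omega_z\subset\gamma$ with $U^\lambda(w)\ge U^\lambda(z)$. If $|w-z|\le\varrho$, then $V(w)\ge U^\lambda(z)-\tau\log\varrho$. If $|w-z|>\varrho$, then $|w-x|\ge|w-z|-|z|-R\ge|w-z|/2$ for $x\in D$, so $V(w)\ge(1-\tau)\log\varrho-\log2$; this is again at least $U^\lambda(z)-\tau\log\varrho$, because $U^\lambda(z)\le\log(|z|+R)\le\log(\varrho/4)$.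
\end{proof}

The opposite inequality to (i) is more delicate. The potentials $U^{\lambda_m}$ may have deep wells where $U^\lambda$ has none (every atom of $\lambda_m$ creates one), and a separator for $\lambda_m$ could try to exploit them. It cannot, because a separator is connected. A continuum has capacity comparable to its diameter at every scale, and a subharmonic function that is small on a continuum is almost as small on a neighborhood of definite size, where weak convergence takes over.

\begin{lemma}[stability]\label{lem:stab}
Let $\lambda_m$ be measures on $D$ converging weakly to a probability measure $\lambda$, let $\tau_m\to t\in(0,1)$, and let $\lambda(\{z_0\})<t$. Then $\Phi(\lambda,t;z_0)$ is finite and $\liminf_m\Phi(\lambda_m,\tau_m;z_0)\ge\Phi(\lambda,t;z_0)$.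
\end{lemma}

By Example~\ref{ex:atom}, finiteness fails if $\lambda(\{z_0\})>t$.

\begin{proof}
Translate so that $z_0=0$, enlarging $R$. Write $V_m=V_0^{\lambda_m,\tau_m}$ and $V=V_0^{\lambda,t}$.

\emph{Step 1: confinement.} We claim that for each $c\in\mathbb R$ there are $m_0$ and $0<s_0<1<R'$ such that, for $m\ge m_0$, every $\gamma\in\Sigma_0$ with $V_m<c$ on $\gamma$ lies in the annulus $\{s_0\le|w|\le R'\}$. Such a $\gamma$ meets both real half-axes, so it then has diameter at least $2s_0$.

For the outer radius take $t<t_1<t_2<1$. For large $m$ we have $\tau_m\le t_1$ and $t_2\le\lambda_m(\mathbb C)\le2$, so $V_m(w)\ge t_2\log(|w|-R)-t_1\log|w|$ for $|w|>R+1$, and the right side exceeds $c$ for $|w|>R'$.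

For the inner radius choose $\theta$ with $\lambda(\{0\})<\theta<t$ and $s_1\in(0,1)$ with $\lambda(\{|x|\le s_1\})<\theta$. The disc is closed, so $\lambda_m(\{|x|\le s_1\})<\theta$ for large $m$. Let $s=\min_\gamma|w|>0$ and suppose $s<s_1/6$. There is a continuum $E\subset\gamma\cap\{s\le|w|\le3s\}$ of diameter at least $2s$: if $\gamma\subset\{|w|\le3s\}$, take $E=\gamma$, which meets both real half-axes at distance at least $s$ from $0$; otherwise take the component of $\gamma\cap\{|w|\le3s\}$ through a point of modulus $s$, which reaches $|w|=3s$ by (T3). By (P4) the equilibrium measure $\omega$ of $E$ has $U^\omega\ge\log(s/2)$ everywhere, and $U^\omega(x)\ge\log(|x|-3s)\ge\log(s_1/2)$ for $|x|>s_1$. Both logarithms are negative, and $U^{\lambda_m}<c+\tau_m\log(3s)$ on $E$, so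
\[
\theta\log\frac s2+2\log\frac{s_1}2\le\int U^\omega d\lambda_m=\int U^{\lambda_m}d\omega\le c+\tau_m\log(3s).
\]
Thus $(\tau_m-\theta)\log(1/s)\le|c|+\log6+2\log(2/s_1)$. Since $\tau_m-\theta\ge(t-\theta)/2$ for large $m$, $s$ is bounded below.

\emph{Step 2: finiteness.} Lemma~\ref{lem:usc}(ii) gives $\Phi(\lambda,t;0)<\infty$. Apply Step 1 to the constant sequences $\lambda_m=\lambda$, $\tau_m=t$ with $c=0$. If $V<-N\le0$ on $\gamma\in\Sigma_0$, then $\operatorname{cap}\gamma\ge s_0/2$, and with $\omega$ the equilibrium measure of $\gamma$,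
\[
\log\frac{s_0}2\le\int U^\omega d\lambda=\int U^\lambda d\omega\le-N+t\log R' .
\]
So $N$ is bounded and $\Phi(\lambda,t;0)>-\infty$.

\emph{Step 3: the inequality.} Suppose it fails. Then there are a real $c<\Phi(\lambda,t;0)$ and, along a subsequence, $\gamma_m\in\Sigma_0$ with $V_m<c$ on $\gamma_m$. By Step 1 we may pass to a further subsequence along which $\gamma_m$ converges in the Hausdorff metric to a compact set $\Gamma\subset\{s_0\le|w|\le R'\}$. Fix $0<\ell<s_0/2$ and $0<\vartheta<1$. Let $w_0\in\Gamma$ and $a_m\in\gamma_m$ with $a_m\to w_0$. As $\operatorname{diam}\gamma_m\ge2s_0$, (T3) provides a continuum $E\subset\gamma_m\cap\bar B(a_m,\ell)$ containing $a_m$ and meeting $\partial B(a_m,\ell)$. For $w\in E$ we have $\log|w|\le\log|a_m|+\ell/s_0$, so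
\[
U^{\lambda_m}<b_m:=c+\tau_m\log|a_m|+\ell/s_0\quad\text{on }E .
\]
Also $U^{\lambda_m}\le b_0:=2\log(R'+1+R)$ on $\{|w|\le R'+1\}$, and $b_0-b_m\le C_1:=b_0+|c|+\log(1/s_0)$. By (P8), $U^{\lambda_m}\le b_m+2C_1\sqrt\vartheta$ on $B(a_m,\vartheta\ell)$, which contains $B(w_0,\vartheta\ell/2)$ for large $m$. For $w\in B(w_0,\vartheta\ell/2)$ and a small disc $\Delta\subset B(w_0,\vartheta\ell/2)$ centered at $w$, (P1) and (P3) give
\[
U^\lambda(w)\le\frac1{|\Delta|}\int_\Delta U^\lambda dA=\lim_m\frac1{|\Delta|}\int_\Delta U^{\lambda_m}dA\le c+t\log|w_0|+\ell/s_0+2C_1\sqrt\vartheta .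
\]
Since $|w|\ge3s_0/4$ and $|w-w_0|<\ell/2$, we have $\log(|w_0|/|w|)\le\ell/s_0$, so $V(w)\le c+2\ell/s_0+2C_1\sqrt\vartheta$. This bound involves neither $m$ nor $w_0$, so it holds on the whole neighborhood $\{\operatorname{dist}(w,\Gamma)<\vartheta\ell/2\}$, which contains the separator $\gamma_m$ for large $m$. Therefore $\Phi(\lambda,t;0)\le c+2\ell/s_0+2C_1\sqrt\vartheta$. Letting $\ell,\vartheta\to0$ contradicts $c<\Phi(\lambda,t;0)$.
\end{proof}

\begin{lemma}\label{lem:cont}
Let probability measures $\mu_m$ on $D$ converge weakly to $\mu$, let $t_m\to t\in(0,1)$, let $S=\{a:\mu(\{a\})\ge t\}$, and let $z_m\to z\notin S$. Then $\Phi(\mu_m,t_m;z_m)\to\Phi_t(z)\in\mathbb R$. In particular $\Phi_t$ is finite and continuous off $S$, a set of at most $1/t$ points.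
\end{lemma}

\begin{proof}
Let $\mu_m'$ be $\mu_m$ translated by $z-z_m$. Then $\Phi(\mu_m,t_m;z_m)=\Phi(\mu_m',t_m;z)$, the measures $\mu_m'$ are supported in a fixed disc, and $\mu_m'\to\mu$. Apply Lemmas~\ref{lem:usc}(i) and~\ref{lem:stab}.
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{lemma}\label{lem:upper}
Let $p_n$ be monic of degree $n$ with zeros in $D$, and let $\mu[p_n]\to\mu$ and $k/n\to t\in[0,1)$, possibly only along a subsequence of $n$. Then, along it, $\limsup F_{p_n}(z)\le\Phi_t(z)$ for all $z$, and $\limsup\int\varphi F_{p_n}dA\le\int\varphi\Phi_t\,dA$ for all continuous compactly supported $\varphi\ge0$.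
\end{lemma}

\begin{proof}
Let $t>0$, $V=V_z^{\mu,t}$, $\gamma\in\Sigma_z$ and $c>\sup_\gamma V$. We replace the continuum $\gamma$ by a contour. The set $N=\{w\ne z:V(w)<c\}$ is open by upper semicontinuity and contains $\gamma$. Let $\Omega_z$ be the component of $\mathbb C\setminus\gamma$ containing $z$. Since $\partial\Omega_z\subset\gamma\subset N$, the set $\Omega_z\setminus N=\overline{\Omega_z}\setminus N$ is compact, and it contains $z$. By (T1) there is a cycle $\Gamma\subset\Omega_z\cap N$ with index $1$ at $z$. Then \eqref{eq:cauchy} gives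
\[
F_{p_n}(z)\le\frac1n\log\frac{\operatorname{length}\Gamma}{2\pi}+\sup_{w\in\Gamma}\Big(U^{\mu[p_n]}(w)-\frac{k+1}n\log|w-z|\Big),
\]
and (P2) yields $\limsup F_{p_n}(z)\le\sup_\Gamma V\le c$. If $t=0$, the same computation on the circle $|w-z|=s$ gives $\limsup F_{p_n}(z)\le\max_{|w-z|=s}U^\mu$, and upper semicontinuity of $U^\mu$ gives the claim as $s\to0$. The integral statement is Fatou's lemma for functions that are uniformly bounded above on the support of $\varphi$, see \eqref{eq:unif}.
\end{proof}

\section{Short paths above a level}\label{sec:path}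

The next lemma is the dual side of the min--max value. Connectedness of the superlevel set gives some path from $0$ to $\infty$, but we shall integrate along it and need a bound on its length. The level sets are real algebraic curves of degree $O(n)$, so a path made of a ray and arcs of a level set has length $O(n)$.

\begin{lemma}\label{lem:path}
Let $1\le k<n$, let $T$ be a monic polynomial with $n\le\deg T\le2n$ that vanishes at $0$ to order less than $k$, and let $\lambda=\frac{\deg T}n\mu[T]$. Suppose $\Phi(\lambda,k/n;0)>c_0\in\mathbb R$. Then for $0<r_1<R_1$ there is a piecewise smooth path in the annulus $\{r_1\le|w|\le R_1\}$ from the inner to the outer circle, of length at most $17R_1n$, on which $|T(w)|\ge e^{nc_0-1}|w|^k$.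
\end{lemma}

\begin{proof}
Let $v=V_0^{\lambda,k/n}=\frac1n\log|T(w)|-\frac kn\log|w|$, a continuous function from $\mathbb C\setminus\{0\}$ to $[-\infty,\infty)$. The hypotheses on $T$ give $v\to+\infty$ at $0$ and at $\infty$. Off $0$ and the zeros of $T$, the critical points of $v$ are the zeros of the rational function $T'/T-k/w$, which behaves like $(\deg T-k)/w$ at $\infty$ and so is not identically zero. There are finitely many critical values, and we pick $c\in(c_0-\frac1n,c_0)$ different from all of them. It suffices to find a path on which $v\ge c$.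

\emph{Duality.} The set $E=\{v\le c\}$ is a compact subset of $\mathbb C\setminus\{0\}$. If it separated $0$ from $\infty$, then by (T2) a component of $E$ would be a separator with $v\le c$ on it, contrary to $c<\Phi(\lambda,k/n;0)$. So $0$ and $\infty$ lie in one component $\Omega$ of the open set $\hat{\mathbb C}\setminus E=\{v>c\}\cup\{0,\infty\}$.

\emph{The level set.} The set $\mathcal L=\{v=c\}$ is compact and $\nabla v\ne0$ on it, so it is a finite disjoint union of smooth Jordan curves. It lies in the zero set of the real polynomial $|T(w)|^2-e^{2nc}|w|^{2k}$. On a line $w=a+xu$, $|u|=1$, this is a polynomial in $x\in\mathbb R$ with leading term $x^{2\deg T}$, because $\deg T>k$. Hence every line meets $\mathcal L$ in at most $4n$ points.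

Let $J$ be a curve of $\mathcal L$. A thin tubular neighborhood of $J$ that avoids the other curves is cut by $J$ into two connected collars, one inside and one outside $J$. On each collar $v-c$ has constant sign, and since $\nabla v\ne0$ on $J$ the signs are opposite; let $\mathcal U^+$ be the collar with $v>c$. We note:
\begin{quote}
$(*)$ If $\mathcal U^+$ meets $\Omega$, then $\mathcal U^+\subset\Omega$ and $\mathcal U^+$ is the outer collar.
\end{quote}
Indeed $\mathcal U^+$ is a connected subset of $\{v>c\}$, and $\Omega$ is connected, disjoint from $J$ and contains $\infty$, so it lies outside $J$.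

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\filldraw[fill=gray!25,draw=gray] (2,0) ellipse (0.7 and 0.5);
\filldraw[fill=gray!25,draw=gray] (4.3,0) arc (180:0:1.2) -- (6.7,-0.4) arc (0:-180:0.3) -- (6.1,0) arc (0:180:0.6) -- (4.9,-0.4) arc (0:-180:0.3) -- cycle;
\draw[dashed] (0,0) -- (8.2,0);
\draw[very thick,->] (0,0) -- (1.3,0) arc (180:0:0.7 and 0.5) -- (4.3,0) arc (180:0:1.2) -- (8.2,0);
\fill (0,0) circle (0.06) node[below] {$0$};
\node at (2,-0.8) {$J_1$};
\node at (5.5,-0.8) {$J_2$};
\end{tikzpicture}
\caption{A path from $0$ to $\infty$ (thick) that avoids the region $\{v<c\}$ (shaded). It follows the positive real axis (dashed); at its first meeting with a level curve $J_i$ it follows an arc of $J_i$ to the last point of $J_i$ on the axis.}\label{fig:path}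
\end{figure}

\emph{The path} (Figure~\ref{fig:path}). Follow the ray $\{x\ge0\}$ from $0$. As long as it has not met $\mathcal L$, it stays in $\{v>c\}$ by continuity, hence in $\Omega$. If it never meets $\mathcal L$, the ray is our path. Otherwise let $x_1$ be the first point on $\mathcal L$, on the curve $J_1$ say. The points just before $x_1$ lie in $\Omega$ and in the collar $\mathcal U^+$ of $J_1$, so $(*)$ applies. Let $x_1'\ge x_1$ be the last point of the ray on $J_1$, and go from $x_1$ to $x_1'$ along an arc of $J_1$. The part $x>x_1'$ of the ray is unbounded and misses $J_1$, so it is outside $J_1$; just after $x_1'$ it is in the outer collar, hence in $\Omega$. It stays in $\Omega$ until the next point of $\mathcal L$, if there is one. That point lies on a curve $J_2\ne J_1$, and the step can be repeated. After leaving a curve the ray never returns to it, so the process stops. The result is a path from $0$ to $\infty$ with $v\ge c$, consisting of disjoint pieces of the ray and at most one arc of each curve of $\mathcal L$.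

\emph{Length.} Take the subpath that ends at the first visit to $|w|=R_1$ and starts at the last visit to $|w|=r_1$ before it. It lies in the annulus. Its pieces of the ray have total length at most $R_1$. On its arcs of $\mathcal L$ we use $ds\le|dx|+|dy|$; the integral of $|dx|$ equals the integral over $x\in[-R_1,R_1]$ of the number of points of the arcs on the vertical line through $x$, which is at most $2R_1\cdot4n$, and the same holds for $|dy|$. The total is at most $R_1+16R_1n$.
\end{proof}

\section{The lower bound for roots on a polar set}\label{sec:lower}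

\subsection{A local estimate}

\begin{proposition}\label{prop:local}
Let $0<t<1$, $k/n\to t$, $z_0\in\mathbb C$ and $r\in(0,1)$. There is a constant $C_*=C_*(z_0,r,R,t)$ with the following property. Let $c_0\in\mathbb R$ and $0<\delta<t/4$, and let $K\subset D$ be nonempty, compact and polar with $z_0\notin K$. Let $p_n=g_nh_n$ be monic of degree $n$ with zeros in $D$, where $g_n,h_n$ are monic, the zeros of $g_n$ lie in $K$, and $\deg h_n\le\delta n$ for large $n$. Then there are monic polynomials $q_n$ with zeros in $K$ and $\deg q_n\le\delta n$ such that, with $T_n=p_nh_nq_n$ and $\tilde\lambda_n=\frac{\deg T_n}n\mu[T_n]$,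
\[
\Phi(\tilde\lambda_n,k/n;z_0)>c_0\ \text{ for all large }n\quad\Longrightarrow\quad\liminf_n\max_{|z-z_0|\le r}F_{p_n}(z)\ge c_0-C_*\delta .
\]
\end{proposition}

The point is that $C_*$ does not depend on $K$ or $\delta$: later both vary while $\delta\to0$.

\begin{proof}
Translate so that $z_0=0$ and write $R$ for $R+|z_0|$. We drop the index $n$ and take $n$ large; how large may depend on all the data. In particular $2\delta n<k$, $n-k\ge(1-t)n/2$ and $\deg h\le\delta n$. The letter $C$ denotes constants that do not depend on $n$ but may depend on everything else. Let $A,B,f,W,M$ be as in Section~\ref{sec:idea}, so that $\frac1n\log M=\max_{|z|\le r}F_p(z)$. Put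
\[
R_1=\big(8(1+R)\big)^{2/(1-t)},\qquad\Lambda=2R_1 .
\]
Then $R_1\ge8(1+R)$, and $|w-x|\le\Lambda$ whenever $|w|\le R_1$ and $|x|\le R$.

\emph{Step 1: crude bounds.} The coefficients satisfy $|c_i|\le\binom niR^{n-i}$, so $|A|\le(R_1+R)^n\le\Lambda^n$ and $|A'|\le n\Lambda^n$ on $|w|\le R_1$. On the circle $|w|=R_1$ we have $|p|\ge(R_1/2)^n$ and $|A|\le R_1^k(1+R)^n$, hence
\begin{equation}\label{eq:fend}
|f|\le\big(2(1+R)\big)^nR_1^{-(n-k)}\le4^{-n}\le\tfrac14\qquad(|w|=R_1).
\end{equation}
Here $t<1$ is used.

\emph{Step 2: the function $Y$.} In Section~\ref{sec:idea} we divided $W$ by $p$. Now only the poles in $K$ can be controlled, so we divide by $g$ alone. For a monic $q$ with zeros in $K$ and $\deg q\le\delta n$, chosen in Step 3, let $Y=qW/g$. From $p=gh$, $p'/g=h'+hg'/g$ and \eqref{eq:W},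
\begin{equation}\label{eq:Y}
Y=q\Big[A\Big(h'+h\frac{g'}g\Big)-A'h\Big]=q\Big[hB'-\Big(h'+h\frac{g'}g\Big)B\Big],\qquad f'=-\frac Y{T},
\end{equation}
where $T=phq$; indeed $Y/T=W/(g\,p\,h)=W/p^2$. This explains the polynomial $T_n$ in the statement. The function $Y$ is rational with poles in $K$, vanishes at $0\notin K$ to order at least $k-1$, and is $O(|w|^{k_1})$ at $\infty$ with
\[
k_1=(n+k-2)+\deg q-\deg g=k-2+\deg h+\deg q\le k-2+2\delta n .
\]
If $Y$ were a polynomial, it would be $w^{k-1}$ times a polynomial of degree less than $2\delta n$. We choose $q$ so small near $K$ that this is true up to a negligible error.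

\emph{Step 3: choice of $q$.} Polarity of $K$ is used twice here. Let $d_0=\operatorname{dist}(0,K)>0$. By (P4) there is $s\in(r/4,r/2)$ such that the circle $|w|=s$ misses $K$. Put
\[
X=2\Lambda^3\big[(1+2/d_0)\Lambda+(4\Lambda/r)^2\big],
\]
and choose $L\ge1$ with
\begin{equation}\label{eq:L}
e^{2L}>e^{2-c_0}\,\frac2r\,(X+\Lambda^2).
\end{equation}
By (P5) there is a monic $q_0$ of degree $l\ge1$ with zeros in $K$ and $\max_K|q_0|<e^{-4Ll/\delta}$. Choose $0<d_1<\frac12\min\big(1,d_0,\operatorname{dist}(\{|w|=s\},K)\big)$ so small that this bound persists on $N=\{w:\operatorname{dist}(w,K)<d_1\}$. Then $N\subset\{|w|\le R_1\}$, and both the circle $|w|=s$ and the disc $|w|\le d_0/2$ are at positive distance from $N$. Put $q=q_0^{\lfloor\delta n/l\rfloor}$. Then $\deg q\le\delta n$,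
\[
|q|\le e^{-4Ln+4Ll/\delta}\le e^{-2Ln}\ \text{ on }N,\qquad |q|,|h|\le\Lambda^{\delta n}\ \text{ and }\ |h'|\le n\Lambda^{\delta n}\ \text{ on }|w|\le R_1 .
\]

\emph{Step 4: removing the poles.} Write $Y=Y_++Y_-$, where $Y_+=\sum_{i\le k_1}y_iw^i$ is the polynomial part and $Y_-$, the sum of the principal parts, tends to $0$ at $\infty$. By (T1) fix a cycle $\Gamma_K\subset N\setminus K$, independent of $n$, with index $1$ on $K$ and $0$ off $N$. For $w\notin N$,
\[
Y_-(w)=-\frac1{2\pi i}\int_{\Gamma_K}\frac{Y(\zeta)}{\zeta-w}\,d\zeta .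
\]
Indeed $Y_+$ contributes nothing because the index of $\Gamma_K$ at $w$ is $0$; for $Y_-$ apply Cauchy's formula to a large circle minus $\Gamma_K$, a cycle with index $0$ on $K$ and $1$ at $w$, and let the radius tend to $\infty$. On $\Gamma_K$ we have $|g'/g|\le n/\operatorname{dist}(\Gamma_K,K)$, so the first form in \eqref{eq:Y} gives $|Y|\le Cn\Lambda^{2n}e^{-2Ln}$. As $\operatorname{dist}(\Gamma_K,\mathbb C\setminus N)>0$,
\[
|Y_-|\le\eta_n:=\Lambda^{3n}e^{-2Ln}\quad\text{off }N .
\]

\emph{Step 5: the coefficients of $Y_+$.} For $i\le k-2$ the $i$-th Taylor coefficient of $Y$ at $0$ vanishes, so $-y_i$ is the $i$-th Taylor coefficient of $Y_-$, and Cauchy's estimate on $|w|=d_0/2$ gives $|y_i|\le(1+2/d_0)^n\eta_n$. For $i\ge k-1$ we use the circle $|w|=s$. There $|g'/g|\le n/d_1$, so the second form in \eqref{eq:Y} and \eqref{eq:B} give $|Y|\le Cn\Lambda^{2\delta n}Ms^{k-1}$. The disc $|w|\le s$ may contain poles of $Y$, but $Y_+$ is entire and $|Y_+|\le|Y|+|Y_-|$, so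
\[
|y_i|\le s^{-i}\big(Cn\Lambda^{2\delta n}Ms^{k-1}+\eta_n\big).
\]
The radius $s\ge r/4$ does not shrink with $d_0$; this is what keeps $C_*$ independent of $K$.

Let $w\notin N$ with $r/2\le\rho:=|w|\le R_1$. Then $1<\rho/s\le4\Lambda/r$. The terms $y_iw^i$ with $i\le k-2$ contribute at most $n\big((1+2/d_0)\Lambda\big)^n\eta_n$. There are at most $2\delta n\le n$ indices with $k-1\le i\le k_1$, and for them
\[
s^{k-1}(\rho/s)^i=\rho^{k-1}(\rho/s)^{i-k+1}\le\rho^{k-1}(4\Lambda/r)^{2\delta n},\qquad(\rho/s)^i\le(4\Lambda/r)^{2n},
\]
the latter because $k_1\le2n$. Together with $Y_-$, the terms that do not contain $M$ add up to at most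
\[
\eta_n\big[1+n\big((1+2/d_0)\Lambda\big)^n+n(4\Lambda/r)^{2n}\big]\le X^ne^{-2Ln},
\]
since $n+1\le2^n$. Hence, with $C_*=2\log\Lambda+2\log(4\Lambda/r)$,
\begin{equation}\label{eq:Ybound}
|Y(w)|\le Cn^2e^{C_*\delta n}M|w|^{k-1}+X^ne^{-2Ln}\qquad(w\notin N,\ r/2\le|w|\le R_1).
\end{equation}

\emph{Step 6: integration.} Assume $\Phi(\tilde\lambda,k/n;0)>c_0$. The polynomial $T=gh^2q$ has degree between $n$ and $2n$ and vanishes at $0$ to order at most $2\delta n<k$; here $\delta<t/4$ is used. Lemma~\ref{lem:path} with $r_1=r/2$ gives a path of length at most $17R_1n$ from $|w|=r/2$ to $|w|=R_1$ on which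
\[
|T(w)|\ge e^{nc_0-1}|w|^k\ge e^{nc_0-1}(r/2)^n .
\]
On $N$ we have $|T|=|p||h||q|\le\Lambda^{2n}e^{-2Ln}<e^{n(c_0-2)}(r/2)^n$ by \eqref{eq:L}, so the path avoids $N$. On it, by \eqref{eq:Y}, \eqref{eq:Ybound} and \eqref{eq:L},
\[
|f'|\le Cn^2e^{C_*\delta n}Me^{-nc_0}+e\,\big(Xe^{-2L}e^{-c_0}\,2/r\big)^n\le Cn^2e^{C_*\delta n}Me^{-nc_0}+e^{1-2n}.
\]
At the starting point, where $|w|=r/2$, \eqref{eq:B} gives
\[
|f-1|=\frac{|B|}{|p|}=\frac{|B||h||q|}{|T|}\le2e\,M\Lambda^{2\delta n}e^{-nc_0},
\]
and at the end point $|f|\le\frac14$ by \eqref{eq:fend}. Since $T\ne0$ on the path, $f$ is analytic along it, and integrating $f'$ we obtain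
\[
\tfrac34\le Cn^3e^{C_*\delta n}Me^{-nc_0}+o(1).
\]
Therefore $\liminf\frac1n\log M\ge c_0-C_*\delta$.
\end{proof}

\subsection{The integrated lower bound}

Proposition~\ref{prop:local} bounds maxima over small discs, at a level that refers to the auxiliary measures $\tilde\lambda_n$. Stability replaces that level by $\Phi_t(z_0)$, and upper semicontinuity of the limiting potential turns bounds for local maxima into a pointwise bound.

\begin{proposition}\label{prop:global}
Let $0<t<1$ and $k/n\to t$. For each $j$ let $p_{n,j}=g_{n,j}h_{n,j}$ $(n\ge1)$ be monic of degree $n$ with zeros in $D$, where the factors are monic, the zeros of $g_{n,j}$ lie in a nonempty compact polar set $K_j\subset D$, and $\deg h_{n,j}\le\delta_jn$ for $n\ge n(j)$, with $\delta_j\to0$. Suppose $\mu[p_{n,j}]\to\lambda_j$ as $n\to\infty$ and $\lambda_j\to\mu$ as $j\to\infty$. Then for every continuous compactly supported $\varphi\ge0$,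
\[
\liminf_j\liminf_n\int\varphi F_{p_{n,j}}\,dA\ge\int\varphi\Phi_t\,dA .
\]
\end{proposition}

Polarity cannot be dropped: $p_{n,j}=z^n-1$ with $K_j$ the unit circle and $h_{n,j}=1$ satisfies all other hypotheses, and the conclusion fails by Example~\ref{ex:circle}.

\begin{proof}
Replacing $\delta_j$ by $\max(\delta_j,1/j)$, we may assume $\delta_j>0$.

\emph{Step 1.} Let $z_0\notin\bigcup_jK_j$ with $\mu(\{z_0\})=0$, let $r\in(0,1)$, and put $e_j(z_0,r)=\liminf_n\max_{|z-z_0|\le r}F_{p_{n,j}}(z)$. This number is finite by \eqref{eq:unif}, since a maximum over a disc dominates the mean. We claim that $\liminf_je_j(z_0,r)\ge\Phi_t(z_0)$. Fix a real $c_0<\Phi_t(z_0)$. For $j$ with $\delta_j<t/4$ let $\tilde\lambda_{n,j}$ be the measures of Proposition~\ref{prop:local} with $\delta=\delta_j$, $K=K_j$. For all large $j$ we have $\Phi(\tilde\lambda_{n,j},k/n;z_0)>c_0$ for all large $n$. Otherwise, for infinitely many $j$ the inequality fails for infinitely many $n$, and we can pick such an $n_j\ge\max(j,n(j))$ with $\mu[p_{n_j,j}]$ within distance $1/j$ of $\lambda_j$. The measure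 $\tilde\lambda_{n_j,j}-\mu[p_{n_j,j}]$ is positive of mass at most $2\delta_j$, so $\tilde\lambda_{n_j,j}\to\mu$ along these $j$, and Lemma~\ref{lem:stab} gives $\liminf\Phi(\tilde\lambda_{n_j,j},k(n_j)/n_j;z_0)\ge\Phi_t(z_0)>c_0$, a contradiction. Proposition~\ref{prop:local} now gives $e_j(z_0,r)\ge c_0-C_*\delta_j$ for large $j$, with $C_*$ independent of $j$, and the claim follows.

\emph{Step 2.} The points excluded in Step 1 form a set of area $0$, by (P4) and because $\mu$ has countably many atoms. Let $Z$ be a countable dense set of admissible points and enumerate $Z\times(\mathbb Q\cap(0,1))$. Choose $n_j\ge j$ such that, with $F_j=F_{p_{n_j,j}}$,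
\[
\int\varphi F_j\,dA\le\liminf_n\int\varphi F_{p_{n,j}}dA+\frac1j,\qquad\max_{|z-z_0|\le r}F_j(z)\ge e_j(z_0,r)-\frac1j
\]
for the first $j$ pairs $(z_0,r)$. This is possible because the first condition holds for infinitely many $n$ and the others for all large $n$. Pass to a subsequence of $j$ that realizes the outer $\liminf$ in the statement and along which the root distribution of the $k(n_j)$-th derivative of $p_{n_j,j}$ converges to some $\sigma$. Put $F=\mathcal H(t)+(1-t)U^\sigma$. By \eqref{eq:Fpot} and (P3), $\int\varphi F_j\,dA\to\int\varphi F\,dA$, so the double $\liminf$ is at least $\int\varphi F\,dA$. By \eqref{eq:Fpot}, (P2) and Step 1,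
\[
\max_{|z-z_0|\le r}F(z)\ge\limsup_j\max_{|z-z_0|\le r}F_j(z)\ge\Phi_t(z_0)
\]
for $z_0\in Z$ and rational $r\in(0,1)$. Letting $r\to0$ and using upper semicontinuity of $F$, we get $F\ge\Phi_t$ on $Z$. If $\Phi_t$ is continuous at $z$ and $Z\ni z_i\to z$, then $F(z)\ge\limsup F(z_i)\ge\lim\Phi_t(z_i)=\Phi_t(z)$. By Lemma~\ref{lem:cont}, $F\ge\Phi_t$ off a finite set, so $\int\varphi F\,dA\ge\int\varphi\Phi_t\,dA$.
\end{proof}

\section{Replacing the random roots}\label{sec:replace}

Fix an integer $j\ge2$. All objects in this section depend on $j$; we show this only where it matters.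

\subsection{Splitting and approximating $\mu$}

By Lusin's theorem and inner regularity there are a compact set $L_1\subset D\cap\{U^\mu>-\infty\}$ on which $U^\mu$ is continuous and a compact set $L_2\subset D\cap\{U^\mu=-\infty\}$ with $\mu(\mathbb C\setminus(L_1\cup L_2))<1/j$. The set $L_2$ is polar by (P7). Let $m_1=\mu(L_1)$ and, if $m_1>0$, let $\hat\mu=\mu|_{L_1}/m_1$.

\begin{lemma}\label{lem:approx}
If $m_1>0$, there is a finitely supported probability measure $\nu=\nu_j$ on $L_1$ at L\'evy--Prokhorov distance less than $1/j$ from $\hat\mu$ such that $U^\nu\le U^{\hat\mu}+1/j$ on $\mathbb C$.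
\end{lemma}

\begin{proof}
First, $U^{\hat\mu}$ is continuous on $\mathbb C$. Let $\mu'=\mu|_{L_1}$. On $L_1$ the sum $U^\mu=U^{\mu'}+U^{\mu-\mu'}$ is finite and both terms are bounded above, so both are finite. Then $U^{\mu'}=U^\mu-U^{\mu-\mu'}$ is continuous minus upper semicontinuous, hence lower semicontinuous on $L_1$. It is also upper semicontinuous, and (P6) applies.

Let $\nu^{(i)}\to\hat\mu$ be finitely supported probability measures on $L_1$. If there were infinitely many $i$ and points $|w_i|\le2R$ with $U^{\nu^{(i)}}(w_i)>U^{\hat\mu}(w_i)+1/j$, then along a subsequence $w_i\to w$, and (P2) with the continuity of $U^{\hat\mu}$ would give $U^{\hat\mu}(w)\ge U^{\hat\mu}(w)+1/j$, which is impossible for a finite number. So the inequality holds on $|w|\le2R$ for large $i$. On $|w|>2R$ the difference $U^{\nu^{(i)}}-U^{\hat\mu}$ is harmonic and tends to $0$ at $\infty$, so it is harmonic at $\infty$ too and is bounded by its maximum on $|w|=2R$.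
\end{proof}

\subsection{The replacement}

Enlarge the probability space to carry, for every $j$, independent variables $\eta_1,\eta_2,\dots$ with law $\nu_j$, independent of $(\xi_i)$. Let $I=\{i:\xi_i\in L_1\}$, put $\tilde\xi_i=\eta_i$ for $i\in I$ and $\tilde\xi_i=\xi_i$ otherwise, and let
\[
\tilde P_{n,j}(w)=\prod_{i\le n}(w-\tilde\xi_i).
\]
If $m_1=0$, then $I=\emptyset$ almost surely and $\tilde P_{n,j}=P_n$. Let $\mathcal G_j$ be the $\sigma$-field generated by the indicators $\mathbf 1[\xi_i\in L_1]$ and the variables $\xi_i\mathbf 1[\xi_i\notin L_1]$. It records $I$ and the roots that are not replaced. Given $\mathcal G_j$, the variables $\xi_i$ $(i\in I)$ and $\eta_i$ $(i\ge1)$ are independent with laws $\hat\mu$ and $\nu_j$.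

\begin{lemma}\label{lem:replace}
For every $k\le n-1$ and every continuous compactly supported $\varphi\ge0$, almost surely
\[
\mathbb E\Big[\int\varphi F_{P_n}dA\ \Big|\ \mathcal G_j\Big]\ge\mathbb E\Big[\int\varphi F_{\tilde P_{n,j}}dA\ \Big|\ \mathcal G_j\Big]-\frac1j\int\varphi\,dA .
\]
\end{lemma}

\begin{proof}
Let $\hat P$ be monic of degree $n-1$ with zeros in $D$. By Leibniz's rule,
\begin{equation}\label{eq:affine}
\big((w-x)\hat P\big)^{(k)}(z)=a(z)-b(z)x,\qquad b=\hat P^{(k)},\qquad a(z)=z\hat P^{(k)}(z)+k\hat P^{(k-1)}(z),
\end{equation}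
the last term being absent for $k=0$. As $k\le n-1$, we have $b(z)\ne0$ for all but finitely many $z$, and for these, with $\beta=a/b$, Lemma~\ref{lem:approx} gives
\[
\int\log|a-bx|\,d\hat\mu(x)=\log|b|+U^{\hat\mu}(\beta)\ge\log|b|+U^\nu(\beta)-\frac1j=\int\log|a-bx|\,d\nu(x)-\frac1j .
\]
We have no control over the location of $\beta(z)$; this is why the inequality between potentials is needed on all of $\mathbb C$. Let $\psi(x)=\int\varphi F_{(w-x)\hat P}\,dA$, which is bounded by \eqref{eq:unif}. Multiply by $\varphi(z)/n$ and integrate in $z$. Since $\log|a-bx|$ is bounded above for $z$ in the support of $\varphi$ and $x\in D$, Tonelli's theorem allows the interchange, and $\int\psi\,d\hat\mu\ge\int\psi\,d\nu-\frac1{jn}\int\varphi\,dA$.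

Now pass from $P_n$ to $\tilde P_{n,j}$ in $n$ steps, replacing $\xi_i$ by $\tilde\xi_i$ in step $i$. If $i\notin I$, nothing changes. If $i\in I$, the polynomial changes from $(w-\xi_i)\hat P$ to $(w-\eta_i)\hat P$ with $\hat P=\prod_{l<i}(w-\tilde\xi_l)\prod_{i<l\le n}(w-\xi_l)$, and given $\mathcal G_j$ each of $\xi_i,\eta_i$ is independent of $\hat P$. So the conditional expectation of $\int\varphi F\,dA$ increases by at most $\frac1{jn}\int\varphi\,dA$ in each step. Sum over $i$.
\end{proof}

\begin{lemma}\label{lem:hyp}
Almost surely, the polynomials $p_{n,j}=\tilde P_{n,j}$ $(j\ge2)$ satisfy the hypotheses of Proposition~\ref{prop:global} with $\delta_j=1/j$.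
\end{lemma}

\begin{proof}
Let $K_j=\operatorname{supp}\nu_j\cup L_2$, or $K_j=L_2$ if $m_1=0$. This set is compact, polar by (P4), and nonempty because $\mu(L_1\cup L_2)>1-1/j>0$. Let $h_{n,j}$ collect the roots $\xi_i\notin L_1\cup L_2$; all other roots of $\tilde P_{n,j}$ lie in $K_j$. By the law of large numbers, $\deg h_{n,j}/n\to\mu(\mathbb C\setminus(L_1\cup L_2))<1/j$. The $\tilde\xi_i$ are independent with law $\lambda_j=m_1\nu_j+\mu|_{\mathbb C\setminus L_1}$, so $\mu[\tilde P_{n,j}]\to\lambda_j$. Finally $\mu=m_1\hat\mu+\mu|_{\mathbb C\setminus L_1}$, so the defining inequalities of the L\'evy--Prokhorov distance between $\nu_j$ and $\hat\mu$, multiplied by $m_1\le1$, show that $\lambda_j$ is within $1/j$ of $\mu$.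
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

We first prove the $L^1$ statement, for $t>0$ and then for $t=0$, and deduce the convergence of the root distributions. By linearity it suffices to treat continuous compactly supported $\varphi\ge0$. Put
\[
X_n=\int\varphi F_{P_n}dA,\qquad\ell_j=\liminf_n\int\varphi F_{\tilde P_{n,j}}dA,\qquad x=\int\varphi\Phi_t\,dA .
\]
The variables $X_n,\ell_j$ are uniformly bounded by \eqref{eq:unif}, and $x$ is finite by Lemma~\ref{lem:usc}. For every $t\in[0,1)$, Lemma~\ref{lem:upper} gives $\limsup X_n\le x$ almost surely, so $\mathbb E(X_n-x)^+\to0$ by bounded convergence.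

\subsection{The case $0<t<1$}

The replacement argument bounds only $\mathbb EX_n$ from below, but an almost sure upper bound and a matching lower bound in the mean force convergence. By Lemma~\ref{lem:replace} and Fatou's lemma, $\liminf_n\mathbb EX_n\ge\mathbb E\ell_j-\frac1j\int\varphi\,dA$. By Lemma~\ref{lem:hyp} and Proposition~\ref{prop:global}, $\liminf_j\ell_j\ge x$ almost surely, so Fatou's lemma in $j$ gives $\liminf_n\mathbb EX_n\ge x$. Then $\mathbb E(X_n-x)^-=\mathbb E(X_n-x)^+-\mathbb E(X_n-x)$ has upper limit at most $0$, and $X_n\to x$ in $L^1(\mathbb P)$.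

\subsection{The case $t=0$}

The lower bound of Section~\ref{sec:lower} needs $t>0$. We compare $P_n^{(k)}$ with a higher derivative: differentiation cannot increase $\int\varphi F$ quickly. Normalize $\int\varphi\,dA=1$ and let $C=\max\big(1,\sup_{y}\int\varphi(z)|z-y|^{-1}dA(z)\big)<\infty$. For $i\le n-1$ we have $P_n^{(i+1)}/P_n^{(i)}=\sum_{l=1}^{n-i}(z-z_l)^{-1}$, the sum over the zeros of $P_n^{(i)}$. Jensen's inequality for the probability measure $\varphi\,dA$ gives
\[
n\int\varphi\,(F_{P_n,i+1}-F_{P_n,i})\,dA=\int\varphi\log\Big|\frac{P_n^{(i+1)}}{(i+1)P_n^{(i)}}\Big|\,dA\le\log\frac{Cn}{i+1}.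
\]
Fix $t'\in(0,1)$ and let $k'=\lceil t'n\rceil$, so that $k\le k'\le n-1$ for large $n$. Sum over $k\le i<k'$. The bounds are nonnegative, so we may extend their sum to $0\le i<k'$ and compare it with the integral of the decreasing function $u\mapsto\log(C/u)$ over $(0,k'/n)$:
\begin{equation}\label{eq:zero}
X_n\ge\int\varphi F_{P_n,k'}\,dA-\omega(t')-o(1),\qquad\omega(t')=\int_0^{t'}\log(C/u)\,du ,
\end{equation}
with a deterministic $o(1)$. By the previous case, $\int\varphi F_{P_n,k'}dA\to\int\varphi\Phi_{t'}dA$ in probability, and by Lemma~\ref{lem:usc}(ii) the limit is at least $x-t'\int\varphi\log\varrho\,dA$, where now $x=\int\varphi U^\mu dA$. Given $\epsilon>0$, take $t'$ with $\omega(t')+t'\int\varphi\log\varrho\,dA<\epsilon/2$; then $\mathbb P(X_n<x-\epsilon)\to0$. As $X_n$ is bounded, $\mathbb E(X_n-x)^-\to0$, and $X_n\to x$ in $L^1(\mathbb P)$.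

\subsection{Convergence of the root distributions}

Let $\sigma_n=\mu[P_n^{(k)}]$, a random probability measure on $D$. For $\psi\in C_c^\infty(\mathbb C)$, \eqref{eq:Fpot} and (P1) give
\begin{equation}\label{eq:test}
\frac{n-k}n\int\psi\,d\sigma_n=\frac1{2\pi}\int\Delta\psi\,F_{P_n}dA\ \to\ \frac1{2\pi}\int\Delta\psi\,\Phi_t\,dA\qquad\text{in probability.}
\end{equation}
Fix a countable family $\Psi\subset C_c^\infty(\mathbb C)$ whose restrictions are dense in $C(D)$. Every subsequence has a further subsequence along which, almost surely, \eqref{eq:test} holds for all $\psi\in\Psi$. On this event every weak limit point $\sigma$ of $\sigma_n$ satisfies $(1-t)\int\psi\,d\sigma=\frac1{2\pi}\int\Delta\psi\,\Phi_t\,dA$ for $\psi\in\Psi$. These equations determine $\sigma$; call it $\mu_t$. It is deterministic and depends neither on the subsequence nor on the sequence $k(n)$. By compactness of the set of probability measures on $D$, $\sigma_n\to\mu_t$ almost surely along the further subsequence, and therefore $\sigma_n\to\mu_t$ in probability. Comparing with \eqref{eq:test} for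 arbitrary $\psi\in C_c^\infty(\mathbb C)$ gives $(1-t)\mu_t=\frac1{2\pi}\Delta\Phi_t$, and $\mu_0=\frac1{2\pi}\Delta U^\mu=\mu$. This proves Theorem~\ref{thm:main}.

\section{Proof of Theorem~\ref{thm:more}}\label{sec:proof2}

Below, $\varphi$ is continuous with compact support.

\subsection{Part (a)}

Along a subsequence $\mu[P_n^{(k)}]\to\mu_t$ almost surely, so \eqref{eq:Fpot} and (P3) give $\int\varphi F_{P_n}dA\to\int\varphi\,(\mathcal H(t)+(1-t)U^{\mu_t})\,dA$ along it. By Theorem~\ref{thm:main} the limit is also $\int\varphi\Phi_t\,dA$. As $\varphi$ is arbitrary, the two locally integrable functions agree almost everywhere. The second statement is Lemma~\ref{lem:cont}.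

\subsection{Part (c)}

We may assume $p_n$ monic. If $\mu[p_n^{(k)}]\to\sigma$ along a subsequence, then \eqref{eq:Fpot}, (P3), Lemma~\ref{lem:upper} and (a) give, for $\varphi\ge0$,
\[
\int\varphi\,\big(\mathcal H(t)+(1-t)U^\sigma\big)\,dA\le\int\varphi\Phi_t\,dA=\int\varphi\,\big(\mathcal H(t)+(1-t)U^{\mu_t}\big)\,dA .
\]
So $U^\sigma\le U^{\mu_t}$ almost everywhere, and everywhere because both are limits of their means over small discs by (P1).

\subsection{Part (b)}

Let probability measures $\mu_m$ on $D$ converge to $\mu$ and let $t_m\to t\in[0,1)$. Let $\Phi^m$ be the function $\Phi_{t_m}$ built from $\mu_m$, and $\sigma_m=(\mu_m)_{t_m}$, a probability measure on $D$. By compactness it suffices to show that $\sigma_m\to\sigma$ along a subsequence implies $\sigma=\mu_t$. By (a) and (P3), $\int\varphi\Phi^m dA\to\int\varphi G\,dA$ along it, with $G=\mathcal H(t)+(1-t)U^\sigma$. We show that $G=\Phi_t$ almost everywhere; then $U^\sigma=U^{\mu_t}$ almost everywhere by (a), and $\sigma=\mu_t$ by taking Laplacians.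

Let $t>0$ and $S=\{a:\mu(\{a\})\ge t\}$. By Lemma~\ref{lem:cont}, $\Phi^m(z_m)\to\Phi_t(z)$ whenever $z_m\to z\notin S$, and $\Phi_t$ is continuous off $S$. This means that $\Phi^m\to\Phi_t$ uniformly on compact subsets of $\mathbb C\setminus S$. Testing with $\varphi$ supported in $\mathbb C\setminus S$ gives $G=\Phi_t$ almost everywhere.

Let $t=0$. For $0<s\le1$ we have $\Phi^m(z)\le\max_{|w-z|=s}U^{\mu_m}(w)-t_m\log s$: if $t_m>0$ take the circle as a separator, and if $t_m=0$ use the maximum principle. With $s=1$ this bounds $\Phi^m$ above, locally uniformly. By (P2), $\limsup\Phi^m(z)\le\max_{|w-z|=s}U^\mu(w)$, and $s\to0$ gives $\limsup\Phi^m(z)\le U^\mu(z)$. Fatou's lemma yields $\int\varphi G\,dA\le\int\varphi U^\mu dA$ for $\varphi\ge0$. Conversely, Lemma~\ref{lem:usc}(ii) and (P3) give $\int\varphi\Phi^mdA\ge\int\varphi U^{\mu_m}dA-t_m\int\varphi\log\varrho\,dA\to\int\varphi U^\mu dA$. So $G=U^\mu=\Phi_0$ almost everywhere.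

\subsection{Part (d)}

For almost sure convergence we need $X_n$ to concentrate around the conditional mean that appears in Lemma~\ref{lem:replace}, with summable error probabilities. The moment condition bounds the effect of resampling one root. Only the roots in $L_1$ are resampled, which is why nothing is required on $\{U^\mu=-\infty\}$.

Let $0<t<1$ first, and let $\varphi\ge0$, $X_n$, $\ell_j$, $x$ be as in Section~\ref{sec:proof1}. By hypothesis the sets $\{y_0\in D:\int|\log|y_0-y||^pd\mu(y)\le a\}$ increase, as $a\to\infty$, to a set containing $\mu$-almost all of $\{U^\mu>-\infty\}$. So in Section~\ref{sec:replace} we may choose $L_1$ inside one of them, say with $a=a_j$.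

\emph{Claim: $X_n-\mathbb E[X_n\mid\mathcal G_j]\to0$ almost surely for each $j$.} If $m_1=0$, then $X_n$ agrees almost surely with a $\mathcal G_j$-measurable variable. Let $m_1>0$. For $\beta\in\mathbb C$ let $y_0\in L_1$ be a point nearest to $\beta$. For $y\in L_1$ we have $|y_0-y|\le|y_0-\beta|+|\beta-y|\le2|\beta-y|$, so $\log^-|\beta-y|\le\log2+\log^-|y_0-y|$. Since $\hat\mu\le\mu/m_1$ and $|\beta-y|\le3R$ for $|\beta|\le2R$, it follows that $\sup_{|\beta|\le2R}\int|\log|\beta-y||^pd\hat\mu(y)<\infty$. For $|\beta|>2R$ and $y,y'\in D$ the ratio $|\beta-y|/|\beta-y'|$ lies in $[\frac13,3]$. Hence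
\begin{equation}\label{eq:moment}
\sup_{\beta\in\mathbb C}\iint\Big|\log\frac{|\beta-y|}{|\beta-y'|}\Big|^pd\hat\mu(y)\,d\hat\mu(y')<\infty .
\end{equation}
Let $\mathcal Y=nX_n$. For $i\le n$ let $\mathcal Y_i$ be obtained from $\mathcal Y$ by replacing $\xi_i$, if $i\in I$, by a variable $\xi_i'$ with law $\hat\mu$ independent of everything else; for $i\notin I$ let $\mathcal Y_i=\mathcal Y$. By \eqref{eq:affine}, for $i\in I$,
\[
\mathcal Y-\mathcal Y_i=\int\varphi(z)\log\frac{|\beta(z)-\xi_i|}{|\beta(z)-\xi_i'|}\,dA(z),
\]
where $\beta(z)$ is a function of the other roots and is thus independent of $(\xi_i,\xi_i')$ given $\mathcal G_j$. H\"older's inequality in $z$ and \eqref{eq:moment} give $\mathbb E|\mathcal Y-\mathcal Y_i|^p\le C_j$, uniformly in $i$ and $n$. Let $\mathcal F_i$ be generated by $\mathcal G_j$ and $\xi_1,\dots,\xi_i$. Since $\mathbb E[\mathcal Y_i\mid\mathcal F_i]=\mathbb E[\mathcal Y\mid\mathcal F_{i-1}]$, the martingale differences of $\mathcal Y$ are $d_i=\mathbb E[\mathcal Y-\mathcal Y_i\mid\mathcal F_i]$, and $\mathbb E|d_i|^p\le C_j$ by Jensen's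 inequality. Burkholder's inequality $\mathbb E|\sum d_i|^p\le C_p\mathbb E(\sum d_i^2)^{p/2}$ and H\"older's inequality $(\sum_{i\le n}d_i^2)^{p/2}\le n^{p/2-1}\sum_{i\le n}|d_i|^p$ give $\mathbb E|\mathcal Y-\mathbb E[\mathcal Y\mid\mathcal G_j]|^p\le C_pC_jn^{p/2}$. Therefore
\[
\mathbb P\big(|X_n-\mathbb E[X_n\mid\mathcal G_j]|>\epsilon\big)\le C_pC_j\,\epsilon^{-p}n^{-p/2},
\]
which is summable because $p>2$. The Borel--Cantelli lemma proves the claim.

By the claim, Lemma~\ref{lem:replace} and the conditional Fatou lemma, almost surely for each $j$,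
\[
\liminf_nX_n\ge\mathbb E[\ell_j\mid\mathcal G_j]-\frac1j\int\varphi\,dA\ge x-\mathbb E\big[(\ell_j-x)^-\mid\mathcal G_j\big]-\frac1j\int\varphi\,dA .
\]
By Proposition~\ref{prop:global}, $(\ell_j-x)^-\to0$ almost surely and boundedly, so the conditional expectations tend to $0$ in $L^1(\mathbb P)$, and almost surely along a subsequence of $j$. Thus $\liminf X_n\ge x$ almost surely, and with Lemma~\ref{lem:upper}, $X_n\to x$ almost surely.

For $t=0$, apply this to the sequences $k'=\lceil t'n\rceil$ with rational $t'\in(0,1)$; the hypothesis of (d) does not involve $t$. Then \eqref{eq:zero} and Lemma~\ref{lem:usc}(ii) give $\liminf X_n\ge x-\omega(t')-t'\int\varphi\log\varrho\,dA$ almost surely for all such $t'$, so again $X_n\to x$ almost surely.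

Finally apply the result to the positive and negative parts of $\Delta\psi$ for $\psi$ in the countable family $\Psi$ of Section~\ref{sec:proof1}. Almost surely \eqref{eq:test} holds along the full sequence for all $\psi\in\Psi$, so every weak limit point of $\mu[P_n^{(k)}]$ equals $\mu_t$. This completes the proof of Theorem~\ref{thm:more}.

\begin{thebibliography}{9}

\bibitem{GarnettMarshall}
Garnett and Marshall, \emph{Harmonic Measure}.

\bibitem{Kabluchko}
Zakhar Kabluchko, \emph{Repeated differentiation and free unitary Poisson process}, arXiv:2112.14729 (2021).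

\bibitem{Newman}
Newman, \emph{Topology of plane sets of points}.

\bibitem{Ransford}
Ransford, \emph{Potential Theory in the Complex Plane}.

\bibitem{Rudin}
Rudin, \emph{Real and Complex Analysis}.

\end{thebibliography}
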